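# Far pairs, close pairs, and an argument in a half-plane

## 1. Evenly spread points, and what happens on a line

Fix a dimension $d$ and the Euclidean norm $\|\cdot\|$ on $\mathbb R^d$.

**Definition.** For a finite set $X\subset\mathbb R^d$ and $0<\varepsilon<1$, the $\varepsilon$-antipodal and the $\varepsilon$-neighboring pairs of $X$ are
$$\mathcal A_\varepsilon(X)=\{\{x,y\}\subset X:\ \|x-y\|\ge 1-\varepsilon\},\qquad \mathcal N_\varepsilon(X)=\{\{x,y\}\subset X:\ \|x-y\|\le\varepsilon\},$$
where pairs consist of two different points.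

For instance, $X=\{0,\tfrac1{10},1\}\subset\mathbb R$ with $\varepsilon=\tfrac18$ has $\mathcal A_\varepsilon(X)=\{\{0,1\},\{\tfrac1{10},1\}\}$ and $\mathcal N_\varepsilon(X)=\{\{0,\tfrac1{10}\}\}$.

Throughout, $X$ has diameter at most $1$, so antipodal pairs are those at nearly the largest distance allowed. The question is this: if $X$ has many antipodal pairs, how many neighboring pairs is it forced to have? We use two scales and compare $|\mathcal N_\delta(X)|$ with $|\mathcal A_\varepsilon(X)|$.

A lower bound comes from pigeonhole, for which we need one counting fact. Put $L=(3\sqrt d)^d$ and let $0<\delta<1$.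

$$\text{A set of diameter}\le 2\text{ is covered by at most }L\delta^{-d}\text{ disjoint half-open cubes of diameter}\le\delta. \tag{1}$$

Indeed, it lies in a box of side at most $2$. Cut each axis into half-open intervals of length $\delta/\sqrt d$, starting at the left end of the box. At most $2\sqrt d/\delta+1\le 3\sqrt d/\delta$ intervals are needed on each axis.

If the cubes contain $n_i$ points of $X$, then Cauchy–Schwarz gives $\sum n_i^2\ge |X|^2\delta^d/L$, and therefore
$$|\mathcal N_\delta(X)|\ \ge\ \sum_i\binom{n_i}2=\tfrac12\Big(\sum_i n_i^2-|X|\Big)\ \ge\ \tfrac12\Big(\frac{|X|^2\delta^d}{L}-|X|\Big).\tag{2}$$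
If $|X|\ge 2L\delta^{-d}$, the right side is at least $\frac12|X|$, and also at least $\frac{\delta^d}{4L}|X|^2$. Since $|\mathcal A_\varepsilon(X)|\le\frac12|X|^2$, we get $|\mathcal N_\delta(X)|\ge\frac{\delta^d}{2L}|\mathcal A_\varepsilon(X)|$.

**First guess.** To avoid close pairs one spreads the points evenly, so the true ratio $|\mathcal N_\delta|/|\mathcal A_\varepsilon|$ should be of order $\delta^d$. Let us test this.

*The line.* Let $d=1$, $X\subset[0,1]$, $0<\delta\le\varepsilon<\frac12$. An antipodal pair has one point in $[0,\varepsilon]$ and the other in $[1-\varepsilon,1]$. If these disjoint intervals contain $a$ and $b$ points, then $|\mathcal A_\varepsilon(X)|\le ab$. Each interval can be cut into at most $\lceil\varepsilon/\delta\rceil\le 2\varepsilon/\delta$ pieces of length at most $\delta$, so as in (2)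
$$|\mathcal N_\delta(X)|\ge\tfrac12\Big(\frac{\delta}{2\varepsilon}(a^2+b^2)-(a+b)\Big)\ge\frac{\delta}{2\varepsilon}\,ab-\tfrac12|X| .$$
If $|X|\ge4/\delta$, cutting $[0,1]$ into at most $2/\delta$ pieces gives $|\mathcal N_\delta(X)|\ge\frac12|X|$ in the same way. Adding the two bounds, $|\mathcal N_\delta(X)|\ge\frac{\delta}{4\varepsilon}|\mathcal A_\varepsilon(X)|$. The guess predicted $\delta$; the truth is at least $\delta/(4\varepsilon)$. Being antipodal has forced the points into a small part of the space.

*Evenly spread points in a ball.* Let $X=\kappa\mathbb Z^d\cap\{\|x\|\le\frac12\}$ with $n$ points, $\varepsilon<\frac14$, and $\kappa$ small compared to $\varepsilon$ and $\delta$. If $\|x-y\|\ge1-\varepsilon$ for $x,y\in X$, then $\|x\|\ge\frac12-\varepsilon$. Moreover $(1-\varepsilon)^2\le\|x\|^2+\|y\|^2-2x\cdot y\le\frac12-2x\cdot y$, so $x\cdot y\le-\frac14+\varepsilon$. Writing $e=x/\|x\|$ and dividing by $\|x\|\le\frac12$ we find $y\cdot e\le-\frac12+2\varepsilon$. So $y$ lies in a cap of height at most $2\varepsilon$, whose points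 are within $\sqrt{2\varepsilon}$ of the axis $\mathbb Re$, because $\frac14-(\frac12-2\varepsilon)^2\le2\varepsilon$. The cap has volume at most $C\varepsilon\cdot\varepsilon^{(d-1)/2}$, and $x$ lies in a shell of volume at most $C\varepsilon$. Hence $|\mathcal A_\varepsilon(X)|\le Cn^2\varepsilon^{(d+3)/2}$. By (2) the ratio is at least $c\,\delta^d\varepsilon^{-(d+3)/2}$, far above $\delta^d$. Even spreading produces few close pairs, but it produces very few antipodal ones.

Here and below $C,c>0$ are constants that depend only on $d$ and may change from line to line. We write $m=d-1$ and $x=(x',x_d)\in\mathbb R^m\times\mathbb R$.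

## 2. Opposite plates, and a hub facing a spherical cap

What does a good configuration look like? We build two of them, very different in shape.

**Example A (opposite plates).** Let $0<\delta\le\varepsilon<1$ and
$$S=\Big\{x:\ |x'|\le\tfrac{\sqrt\varepsilon}4,\ \ \tfrac12-\tfrac\varepsilon2\le x_d\le\tfrac12-\tfrac\varepsilon4\Big\}.$$
For $x\in S$ and $y\in-S$ we have
$$1-\varepsilon\le x_d-y_d\le\|x-y\|,\qquad \|x-y\|^2\le\big(1-\tfrac\varepsilon2\big)^2+\tfrac\varepsilon4=1-\tfrac34\varepsilon+\tfrac14\varepsilon^2\le1 .$$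
So *every* pair between $S$ and $-S$ is allowed and antipodal. Also $\operatorname{diam}S\le1$, and $S\cap(-S)=\emptyset$ because $x_d>0$ on $S$. For small $\kappa\le\delta$ let $X=(S\cup-S)\cap\kappa\mathbb Z^d$ and $n=|S\cap\kappa\mathbb Z^d|$. Once $\kappa$ is small, $n\ge\frac12|S|\kappa^{-d}$, and $n\to\infty$ as $\kappa\to0$. Then $\operatorname{diam}X\le1$ and $|\mathcal A_\varepsilon(X)|\ge n^2$. A ball of radius $\delta$ contains at most $C\delta^d\kappa^{-d}$ points of $\kappa\mathbb Z^d$, so
$$|\mathcal N_\delta(X)|\le\tfrac12\cdot2n\cdot C\delta^d\kappa^{-d}\le\frac{Cn^2\delta^d}{|S|}\le C n^2\delta^d\varepsilon^{-(d+1)/2},$$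
since $|S|=c\,\varepsilon^{m/2}\varepsilon=c\,\varepsilon^{(d+1)/2}$. The ratio is at most $C\delta^d\varepsilon^{-(d+1)/2}$.

**Example B (hub and cap).** Let $0<\varepsilon<\delta<1$. On the sphere of radius $1-\frac\varepsilon2\ge\frac12$ about $0$ take a cap of angular radius $\pi/6$. Two of its points make an angle at most $\pi/3$ at $0$, so its diameter is at most $1-\frac\varepsilon2\le1$. Let $Y$ be a maximal $\kappa$-separated subset of the cap, $\kappa\le\delta$, and $n=|Y|$. By maximality the balls of radius $\kappa$ about $Y$ cover the cap, and each meets the sphere in area at most $C\kappa^{d-1}$, so $n\ge c\kappa^{-(d-1)}$. The balls of radius $\kappa/2$ about $Y$ have disjoint interiors, and each meets the sphere in area at least $c\kappa^{d-1}$. Hence a ball of radius $\delta$ contains at most $C(\delta/\kappa)^{d-1}\le Cn\delta^{d-1}$ points of $Y$.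

Now put $k$ different points in the ball of radius $\frac\varepsilon2$ about $0$, and call this set $Z$, the hub. It is disjoint from $Y$ because $\frac\varepsilon2<1-\frac\varepsilon2$. Every distance between $Z$ and $Y$ lies in $[1-\varepsilon,1]$, so $X=Y\cup Z$ has diameter at most $1$ and $|\mathcal A_\varepsilon(X)|\ge nk$. The close pairs inside $Y$ and inside $Z$ number at most $Cn^2\delta^{d-1}+\frac12k^2$. These two terms balance for $k\approx n\delta^{(d-1)/2}$, so take $k=\lceil n\delta^{(d-1)/2}\rceil$, with $\kappa$ so small that $k\le2n\delta^{(d-1)/2}$. Then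
$$|\mathcal A_\varepsilon(X)|\ge nk\ge n^2\delta^{(d-1)/2},\qquad Cn^2\delta^{d-1}+\tfrac12k^2\le Cn^2\delta^{d-1}\le C\delta^{(d-1)/2}|\mathcal A_\varepsilon(X)| .$$
Pairs between $Y$ and $Z$ can be $\delta$-neighboring only if $\delta\ge1-\varepsilon>1-\delta$, that is, only if $\delta>\frac12$. In that case there are at most $nk\le2^{(d-1)/2}\delta^{(d-1)/2}nk$ of them. Altogether $|\mathcal N_\delta(X)|\le C\delta^{(d-1)/2}|\mathcal A_\varepsilon(X)|$, and $|X|\to\infty$ as $\kappa\to0$.

At $\delta=\varepsilon$ the value in Example A is $\varepsilon^{d-(d+1)/2}=\varepsilon^{(d-1)/2}$, the same power as in Example B. This is a warning: any proof that these examples are best has to be tight on both shapes at once.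

## 3. The sharp inequality, for sets and for measures

The revised guess is that the examples are best possible. For $d\ge3$ this is the conjecture stated in Gábor Damásdi, Laurentiu Ploscaru, "Many Antipodal Pairs Force Many Neighboring Pairs", arXiv:2608.02605 (2026). For context, in the plane the following is known: there are $c_1,c_2>0$ such that $|\mathcal N_\varepsilon(X)|\ge c_2\varepsilon^{1/2}|\mathcal A_\varepsilon(X)|$ for every finite $X\subset\mathbb R^2$ of diameter at most $1$ with $|X|\ge c_1\varepsilon^{-2}$. There the exponent $\frac12$ is optimal, and with two scales $\varepsilon_1\le\varepsilon_2$ the optimal ratio is of order $\varepsilon_1^2\varepsilon_2^{-3/2}$. We prove that the conjecture is true; the argument works for all $d\ge2$, which we assume from now on.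

**Theorem 1.** There is $C=C(d)$ such that the following holds. Let $0<\delta\le\varepsilon<1$, and let $\mu,\nu$ be finite nonzero Borel measures on $\mathbb R^d$ with compact supports such that $\|x-y\|\le1$ for all $x\in\operatorname{supp}\mu$, $y\in\operatorname{supp}\nu$. Then
$$(\mu\times\nu)\{\|x-y\|\ge1-\varepsilon\}\le C\,\varepsilon^{\frac{d+1}2}\delta^{-d}\Big[(\mu\times\mu)\{\|x-\hat x\|\le\delta\}\,(\nu\times\nu)\{\|y-\hat y\|\le\delta\}\Big]^{1/2}.$$

**Corollary 2.** There are $c_1,c_2>0$ depending only on $d$ such that for all $0<\varepsilon_1,\varepsilon_2<1$ and all finite $X\subset\mathbb R^d$ of diameter at most $1$ with $|X|\ge c_1\varepsilon_1^{-d}$,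
$$|\mathcal N_{\varepsilon_1}(X)|\ \ge\ |\mathcal A_{\varepsilon_2}(X)|\cdot\begin{cases}c_2\,\varepsilon_1^d\,\varepsilon_2^{-(d+1)/2},&\varepsilon_1\le\varepsilon_2,\\ c_2\,\varepsilon_1^{(d-1)/2},&\varepsilon_1>\varepsilon_2.\end{cases}$$

**Proposition 3.** (a) There is $C=C(d)$ such that for all $0<\varepsilon_1,\varepsilon_2<1$ there are arbitrarily large finite $X$ of diameter at most $1$ with $\mathcal A_{\varepsilon_2}(X)\ne\emptyset$ and
$$\frac{|\mathcal N_{\varepsilon_1}(X)|}{|\mathcal A_{\varepsilon_2}(X)|}\le C\varepsilon_1^d\varepsilon_2^{-(d+1)/2}\ \text{ if }\varepsilon_1\le\varepsilon_2,\qquad\frac{|\mathcal N_{\varepsilon_1}(X)|}{|\mathcal A_{\varepsilon_2}(X)|}\le C\varepsilon_1^{(d-1)/2}\ \text{ if }\varepsilon_1>\varepsilon_2 .$$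
(b) For all $0<\varepsilon_1,\varepsilon_2<1$ and every integer $2\le n\le(4\varepsilon_1)^{-d}$ there is $X$ of diameter $1$ with $|X|=n$, $\mathcal N_{\varepsilon_1}(X)=\emptyset$ and $\mathcal A_{\varepsilon_2}(X)\ne\emptyset$. So the order of the threshold $c_1\varepsilon_1^{-d}$ cannot be lowered.

Theorem 1 has no cardinality hypothesis, because the sets on the right contain the diagonal $x=\hat x$. The smallest test is $\mu,\nu$ two unit point masses at distance $1$. The left side is $1$ and the bracket is $1$, and indeed $\varepsilon^{(d+1)/2}\delta^{-d}\ge\varepsilon^{-(d-1)/2}\ge1$.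

**Proof of Proposition 3.** Part (a) is Examples A and B, with $\delta=\varepsilon_1$ and $\varepsilon=\varepsilon_2$. For (b), the range of $n$ is empty unless $\varepsilon_1<\frac14$. Choose $t$ with $\varepsilon_1<t<\min(1,2\varepsilon_1)$. In the closed ball of radius $\frac12$ about $0$ extend $\{\pm\frac12e_1\}$ to a maximal set of points with pairwise distances at least $t$. This set is finite, and by maximality the balls of radius $t$ about its points cover the ball of radius $\frac12$. Comparing volumes, it has at least $(2t)^{-d}\ge(4\varepsilon_1)^{-d}\ge n$ points. A subset of size $n$ containing $\pm\frac12e_1$ has all distances at least $t>\varepsilon_1$, has diameter $1$, and has the antipodal pair $\{\pm\frac12e_1\}$. $\square$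

**Proof of Corollary 2 from Theorem 1.** Let $c_1=2L$.

*Case $\varepsilon_1\le\varepsilon_2$.* Write $\delta=\varepsilon_1$, $\varepsilon=\varepsilon_2$. By (2) and $|X|\ge2L\delta^{-d}$ we have $|X|\le2|\mathcal N_\delta(X)|$. Apply Theorem 1 with $\mu=\nu$ the counting measure on $X$. The left side counts ordered pairs at distance at least $1-\varepsilon>0$, so it is $2|\mathcal A_\varepsilon(X)|$. The square root of the bracket is $|X|+2|\mathcal N_\delta(X)|\le4|\mathcal N_\delta(X)|$. Hence $2|\mathcal A_\varepsilon(X)|\le4C\varepsilon^{(d+1)/2}\delta^{-d}|\mathcal N_\delta(X)|$, which is the claim with $c_2=1/(2C)$.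

*Case $\varepsilon_1>\varepsilon_2$.* Now $\mathcal A_{\varepsilon_2}(X)\subset\mathcal A_{\varepsilon_1}(X)$. The first case for the pair $(\varepsilon_1,\varepsilon_1)$ gives $|\mathcal N_{\varepsilon_1}(X)|\ge c_2\varepsilon_1^{d-(d+1)/2}|\mathcal A_{\varepsilon_1}(X)|\ge c_2\varepsilon_1^{(d-1)/2}|\mathcal A_{\varepsilon_2}(X)|$. $\square$

It remains to prove Theorem 1.

## 4. Cutting space into plates, and how the hub breaks this

Example A suggests a plan. Take $\delta=\varepsilon$, keep only pairs whose direction is close to $e_d$, and cut $\mathbb R^d$ into a grid of boxes with $m$ sides of length $\sqrt\varepsilon$ and vertical side $\varepsilon$. If the $i$-th box contains $a_i$ points of $X$, cutting it into about $\varepsilon^{-(d-1)/2}$ cubes of diameter at most $\varepsilon$ shows, as in (2), that it contributes about $\varepsilon^{(d-1)/2}a_i^2$ close pairs, up to the diagonal term. Write $i\sim j$ if some pair between boxes $i$ and $j$ is antipodal. If each box had at most $K$ partners, then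
$$\sum_{i\sim j}a_ia_j\le\tfrac12\sum_{i\sim j}(a_i^2+a_j^2)\le K\sum_ia_i^2,$$
and for bounded $K$ this would be the conjectured bound.

The plan stops at the word "bounded". In Example B (whose cap we may center at $\pm e_d$) a box at the hub is a partner of every box that meets $Y$. Each box contains at most $C\varepsilon^{(d-1)/2}$ of the area of the cap, so for fine $Y$ there are at least $c\,\varepsilon^{-(d-1)/2}$ such boxes. The estimate loses there because it credits a hub of $k$ points with only about $\varepsilon^{(d-1)/2}k^2$ close pairs, while all of the roughly $\frac12k^2$ pairs are close: the hub sits in a ball of diameter $\varepsilon$, far smaller than a plate. A cutting into boxes fixed in advance does not see this. We need an inequality in which the shape of the set is not prescribed.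

## 5. Thin fibers: from $\mathbb R^d$ to a kernel on $\mathbb R^{d-1}$

One part of the plate picture does hold in general: after restricting directions, the relevant set is thin in the vertical direction. This section uses only that, and arrives at an inequality about functions on $\mathbb R^m$. Let $\mu,\nu,\delta,\varepsilon$ be as in Theorem 1. Recall that $\operatorname{supp}\mu$ is the smallest closed set of full $\mu$-measure.

**Step 1. Large $\varepsilon$.** The purpose is to dispose of $\varepsilon\ge\frac1{16}$ by pigeonhole. Any two points of $\operatorname{supp}\mu$ are within $1$ of a common point of $\operatorname{supp}\nu$, so $\operatorname{supp}\mu$ has diameter at most $2$; the same holds for $\operatorname{supp}\nu$. With the cubes $K_i$ from (1), Cauchy–Schwarz gives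
$$(\mu\times\mu)\{\|x-\hat x\|\le\delta\}\ge\sum_i\mu(K_i)^2\ge\mu(\mathbb R^d)^2\,\delta^d/L,$$
and likewise for $\nu$. So the left side in Theorem 1 is at most $\mu(\mathbb R^d)\nu(\mathbb R^d)\le L\delta^{-d}[\cdots]^{1/2}$, where $[\cdots]$ is the bracket in the theorem. Since $1\le16^{(d+1)/2}\varepsilon^{(d+1)/2}$, we are done in this case. From now on $\varepsilon<\frac1{16}$.

**Step 2. One direction.** The purpose is to make all antipodal pairs nearly vertical. Let $\eta\in(0,\pi/2)$ with $\sin\eta=\frac18$, so $\cos\eta=\sqrt{63/64}>0.99$. Cover the sphere $S^{d-1}$ by $M=M(d)$ closed caps $\{u:u\cdot e\ge\cos\eta\}$. Every pair $(x,y)$ with $\|x-y\|\ge1-\varepsilon$ has its direction in one of the caps. So for some center $e$ the set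
$$\Gamma=\Big\{(p,q)\in\operatorname{supp}\mu\times\operatorname{supp}\nu:\ \|p-q\|\ge1-\varepsilon,\ \tfrac{p-q}{\|p-q\|}\cdot e\ge\cos\eta\Big\}$$
satisfies
$$(\mu\times\nu)\{\|x-y\|\ge1-\varepsilon\}\le M\,(\mu\times\nu)(\Gamma).\tag{3}$$
The set $\Gamma$ is compact, being defined by closed conditions (note $p\ne q$ on it). If it is empty there is nothing to prove. Rotate so that $e=e_d$, and let $P,Q$ be the projections of $\Gamma$ to the first and second factor; they are compact.

For $(p,q)\in\Gamma$ write $p-q=\ell u$ with $\|u\|=1$. Then $1-\varepsilon\le\ell\le1$, $u_d\ge0.99$ and $|u'|\le\frac18$.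

**Step 3. Fibers are thin.** The claim is:
$$p,\hat p\in P,\ |p'-\hat p'|\le\delta\ \Longrightarrow\ |p_d-\hat p_d|\le2\varepsilon,\qquad\text{and the same for }Q.\tag{4}$$
Say $p_d>\hat p_d$. Choose $q$ with $(\hat p,q)\in\Gamma$ and write $\hat p-q=\ell u$. The pair $(p,q)$ need not lie in $\Gamma$, but $p\in\operatorname{supp}\mu$ and $q\in\operatorname{supp}\nu$, so $\|p-q\|\le1$. Therefore
$$1\ge\|p-q\|\ge(p-q)\cdot u=\ell+(p-\hat p)\cdot u\ge1-\varepsilon+0.99\,(p_d-\hat p_d)-\tfrac18\delta .$$
As $\delta\le\varepsilon$, this gives $0.99(p_d-\hat p_d)\le\frac98\varepsilon$, so $p_d-\hat p_d\le2\varepsilon$. In words: $\hat p$ already has a partner almost at the maximal distance below it, so $p$ cannot be much higher. For $Q$ let $\hat q_d>q_d$, choose $p$ with $(p,\hat q)\in\Gamma$, $p-\hat q=\ell u$, and use $1\ge(p-q)\cdot u=\ell+(\hat q-q)\cdot u$ in the same way.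

Let $B$ be the closed ball of radius $\delta/2$ about $0$. If $x,\hat x\in P+B$ have $x'=\hat x'$, then $x\in p+B$ and $\hat x\in\hat p+B$ with $p,\hat p\in P$ and $|p'-\hat p'|\le\delta$. So (4) gives $|x_d-\hat x_d|\le2\varepsilon+\delta\le3\varepsilon$. Vertical fibers of $P+B$, and likewise of $Q+B$, lie in intervals of length $3\varepsilon$.

**Step 4. From measures to functions on $\mathbb R^m$.** The purpose is to express the close pairs as an $L^2$ norm and then integrate out the vertical variable. Put
$$F(x)=\mu(P\cap(x+B)),\qquad G(y)=\nu(Q\cap(y+B)).$$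
These are bounded, measurable by Tonelli's theorem, and vanish outside the compact sets $P+B$, $Q+B$. Since $p\in x+B$ means the same as $x\in p+B$, expanding the square gives
$$\|F\|_2^2=\iint_{P\times P}|(p+B)\cap(\hat p+B)|\,d\mu(p)\,d\mu(\hat p)\le|B|\,(\mu\times\mu)\{\|p-\hat p\|\le\delta\},\tag{5}$$
because the two balls meet only if $\|p-\hat p\|\le\delta$. The same holds for $G$ and $\nu$. Let
$$f(x')=\int F(x',x_d)\,dx_d,\qquad g(y')=\int G(y',y_d)\,dy_d .$$
They are bounded and vanish outside the projections $E_1,E_2$ of $P+B$, $Q+B$ to $\mathbb R^m$. Each integral extends over an interval of length $3\varepsilon$, so Cauchy–Schwarz gives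
$$\|f\|_2^2\le3\varepsilon\|F\|_2^2,\qquad\|g\|_2^2\le3\varepsilon\|G\|_2^2.\tag{6}$$

**Step 5. The gap function.** The purpose is to say "nearly antipodal" in terms of $x',y'$ only. On the compact sets $E_1$ and $E_2$ let
$$\alpha(x')=\max\{x_d:(x',x_d)\in P+B\},\qquad\beta(y')=\min\{y_d:(y',y_d)\in Q+B\}.$$
They are bounded. The set $\{\alpha\ge t\}$ is the projection of the compact set $(P+B)\cap\{x_d\ge t\}$, hence compact, so $\alpha$ is measurable; similarly for $\beta$. With $R=1+\varepsilon\in[1,2]$ and $Q_R(w)=\sqrt{R^2-|w|^2}$ (not to be confused with the set $Q$), define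
$$D_0(x',y')=Q_R(x'-y')-\alpha(x')+\beta(y')\qquad(x'\in E_1,\ y'\in E_2,\ |x'-y'|\le\tfrac12).$$
It measures how far the top of the fiber over $x'$ could still be lifted above the bottom of the fiber over $y'$ before their distance exceeds $R$.

First, *$D_0\ge0$*. The points $(x',\alpha(x'))\in P+B$ and $(y',\beta(y'))\in Q+B$ are at distance at most $1+\frac\delta2+\frac\delta2\le R$. So $(\alpha(x')-\beta(y'))^2\le R^2-|x'-y'|^2$, and $\alpha(x')-\beta(y')\le Q_R(x'-y')$.

Second, *$D_0\le7\varepsilon$ near $\Gamma$*. Let $(p,q)\in\Gamma$, $x\in p+B$, $y\in q+B$. Then $|x'-y'|\le\frac18+\delta<\frac14$. Also $x_d-y_d\ge0.99(1-\varepsilon)-\delta>0$ and $\|x-y\|\ge1-\varepsilon-\delta\ge1-2\varepsilon$. Since $\alpha(x')\ge x_d$ and $\beta(y')\le y_d$,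
$$D_0(x',y')\le Q_R(x'-y')-(x_d-y_d)=\frac{R^2-\|x-y\|^2}{Q_R(x'-y')+(x_d-y_d)}\le\frac{(1+\varepsilon)^2-(1-2\varepsilon)^2}{\sqrt{15/16}}\le\frac{6\varepsilon}{\sqrt{15/16}}\le7\varepsilon ,$$
because $(1+\varepsilon)^2-(1-2\varepsilon)^2=3\varepsilon(2-\varepsilon)$ and $Q_R(x'-y')\ge\sqrt{1-\frac1{16}}$.

**Step 6. The reduction.** Write $f(x')g(y')=\iint F(x)G(y)\,dx_d\,dy_d$ and insert the definitions of $F$ and $G$. For any measurable $w\ge0$ Tonelli gives
$$\iint f(x')g(y')w(x',y')\,dx'dy'=\iint_{P\times Q}d\mu(p)\,d\nu(q)\int_{p+B}\int_{q+B}w(x',y')\,dy\,dx.\tag{7}$$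
With $w$ the indicator of $\{|x'-y'|\le\frac14,\ D_0\le7\varepsilon\}$, Step 5 shows that the inner integral is $|B|^2$ for $(p,q)\in\Gamma$. So
$$|B|^2\,(\mu\times\nu)(\Gamma)\le\iint_{|x'-y'|\le1/4,\ D_0\le7\varepsilon}f(x')\,g(y')\,dx'dy'.\tag{8}$$
By (5) and (6), Theorem 1 will follow if the right side of (8) is at most
$$C\,\varepsilon^{m/2}\,\|f\|_2\,\|g\|_2 .\tag{9}$$
All we know is that $D_0\ge0$; about $\alpha$ and $\beta$ we know nothing except that they are bounded and measurable.

Let us look at both examples in this language, up to constants. Plates: take $\alpha=0$ and $\beta=-R+\varepsilon$ on $\{|x'|\le\frac12\sqrt\varepsilon\}$. For $|w|\le\sqrt\varepsilon$ we have $R-Q_R(w)=|w|^2/(R+Q_R(w))\in[0,\varepsilon]$, so $0\le D_0\le\varepsilon$ for all pairs. With $f=g$ the indicator function, the integral in (8) is $c\,\varepsilon^m$ when $\varepsilon\le\frac1{16}$, and $\|f\|_2\|g\|_2=c\,\varepsilon^{m/2}$. Hub: take $\alpha=0$ on $\{|x'|\le\varepsilon\}$ and $\beta(y')=-Q_R(y')+\varepsilon$ on $\{|y'|\le\frac18\}$, with $\varepsilon\le\frac1{16}$.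 Since $|\nabla Q_R(w)|=|w|/Q_R(w)\le1$ for $|w|\le\frac12$, we get $0\le D_0\le2\varepsilon$ for all pairs. With indicators again, the integral is $c\,\varepsilon^m$ and $\|f\|_2\|g\|_2=c\,\varepsilon^{m/2}$. Both shapes saturate (9): in this form they are two instances of one inequality.

## 6. Fourier inversion, and its loss at low frequencies

How can one bound (8) without knowing $\alpha$ and $\beta$? For real $s$,
$$e^{-isD_0(x',y')}=e^{is\alpha(x')}\;e^{-isQ_R(x'-y')}\;e^{-is\beta(y')} ,$$
and the outer factors have modulus $1$. They can be absorbed into $f$ and $g$ without changing $\|f\|_2$ and $\|g\|_2$. The unknown functions disappear, and what remains is convolution with an explicit oscillating function. We will show in Section 7 that, after a smooth cutoff $\chi(x'-y')$, this convolution has norm at most $C(1+|s|)^{-m/2}$ on $L^2(\mathbb R^m)$.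

The natural next move is Fourier inversion. Choose a nonnegative Schwartz function $\varphi$ on $\mathbb R$ with $\varphi\ge1$ on $[0,7]$. Then $\varphi(D_0/\varepsilon)=\frac{\varepsilon}{2\pi}\int\hat\varphi(\varepsilon s)e^{isD_0}ds$, and the right side of (8) is at most $\|f\|_2\|g\|_2$ times
$$C\varepsilon\int_{\mathbb R}|\hat\varphi(\varepsilon s)|\,(1+|s|)^{-m/2}\,ds\ \le\ \begin{cases}C\varepsilon^{1/2},&m=1,\\ C\varepsilon\,(1+\log\frac1\varepsilon),&m=2,\\ C\varepsilon,&m\ge3,\end{cases}$$
as one sees from $|\hat\varphi(\varepsilon s)|\le C(1+\varepsilon|s|)^{-2}$. For $m=1$, that is $d=2$, this is (9). For $m=2$ a logarithm is lost. For $m\ge3$ the integral of $(1+|s|)^{-m/2}$ converges, the frequencies $|s|\le1$ alone contribute order $\varepsilon$ to the bound (unless $\hat\varphi$ is small there, but $\hat\varphi(0)=\int\varphi\geq7$), and $\varepsilon$ is much larger than $\varepsilon^{m/2}$.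

This loss cannot be repaired by a better estimate of the same kind, because the argument did not use $D_0\ge0$, and without that condition (9) is false for $m\ge3$. Take $\alpha=0$ and $\beta=-Q_R(w_0)$ with $|w_0|=\frac18$, both on $\{|x'|\le\frac12\}$, and $f,g$ the indicators of $\{|x'|\le\frac14\}$ and $\{|y'|\le\frac12\}$. Let $\varepsilon\le\frac1{16}$. On the annulus $\frac18-\varepsilon\le|x'-y'|\le\frac18$ we have $0\le D_0=Q_R(x'-y')-Q_R(w_0)\le\varepsilon$, by the gradient bound above. For each $x'$ with $|x'|\le\frac14$ this is a set of $y'$ of measure at least $c\varepsilon$ inside $\{|y'|\le\frac12\}$. So $\iint f g\,\mathbf 1\{0\le D_0\le7\varepsilon,\ |x'-y'|\le\frac14\}\ge c\varepsilon$, while $\|f\|_2\|g\|_2$ is a constant. Here $D_0<0$ for $|x'-y'|>\frac18$, which is what the diameter condition forbids.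

The sign of $D_0$ must therefore enter the argument. It says that $|e^{-\zeta D_0}|\le1$ for *all complex* $\zeta$ with $\operatorname{Re}\zeta\ge0$, and not only on the imaginary axis. Instead of averaging the functions $e^{-isD_0}$, we regard $e^{-\zeta D_0}$ as an analytic family, and carry the decay $|\zeta|^{-m/2}$ from the imaginary axis, where we can compute, to the single point $\zeta=1/\varepsilon$. There $e^{-D_0/\varepsilon}\ge e^{-7}$ on the set in (8).

## 7. Curvature of the sphere and the decay $|s|^{-m/2}$

Fix $\chi\in C_c^\infty(\mathbb R^m)$ with $0\le\chi\le1$, $\operatorname{supp}\chi\subset\{|u|\le\frac12\}$ and $\chi=1$ on $\{|u|\le\frac14\}$.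

**Lemma 4.** For all $R\in[1,2]$, $s\in\mathbb R$, $\xi\in\mathbb R^m$:
$$\Big|\int\chi(u)\,e^{-isQ_R(u)-i\xi\cdot u}\,du\Big|\le C(1+|s|)^{-m/2}.$$

**Proof.** Let $I$ be the integral. For $|s|\le1$ the bound $|I|\le\int\chi$ suffices, so let $|s|>1$ and write $Q$ for $Q_R$.

**Step 7. Squaring.** This removes $\xi$. In $|I|^2=I\,\overline I$ substitute $v=u+h$:
$$|I|^2=\iint\chi(v)\chi(u)e^{-is(Q(v)-Q(u))-i\xi\cdot(v-u)}\,du\,dv=\int e^{-i\xi\cdot h}J(h)\,dh,\quad J(h)=\int\chi(u+h)\chi(u)e^{-is(Q(u+h)-Q(u))}\,du .$$
Since $|u|,|u+h|\le\frac12$ where the integrand is nonzero, $J(h)=0$ for $|h|>1$. So $|I|^2\le\int_{|h|\le1}|J(h)|\,dh$.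

**Step 8. The differenced phase is monotone.** This prepares an integration by parts. Let $h\ne0$, $\omega=h/|h|$, $\lambda=s|h|$, $U=\{|u|<\frac35\}$, and on the convex set $U\cap(U-h)$ put
$$\psi(u)=\frac{Q(u+h)-Q(u)}{|h|}=\int_0^1\omega\cdot\nabla Q(u+th)\,dt .$$
The segment from $u$ to $u+h$ stays in $U$. As a function of $(R,u)$, $Q$ is smooth near the compact set $[1,2]\times\{|u|\le\frac35\}$, so each derivative of $\psi$ is bounded by a constant independent of $R$ and $h$. From $\nabla Q=-u/Q$ we get
$$-D^2Q=Q^{-1}I_m+Q^{-3}uu^T\ge\tfrac12I_m\quad\text{on }U,$$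
with $I_m$ the identity matrix, because $0<Q\le2$. Hence
$$\partial_\omega\psi(u)=\int_0^1\omega^TD^2Q(u+th)\,\omega\,dt\le-\tfrac12 .$$

**Step 9. Integration by parts.** Let $a_0(u)=\chi(u+h)\chi(u)$, a smooth function with compact support in $U\cap(U-h)$, and $a_{j+1}=\partial_\omega(a_j/\partial_\omega\psi)$. From
$$e^{-i\lambda\psi}=\frac{i}{\lambda\,\partial_\omega\psi}\,\partial_\omega e^{-i\lambda\psi}$$
we get $\int a_je^{-i\lambda\psi}=-\frac i\lambda\int a_{j+1}e^{-i\lambda\psi}$. By Step 8 all derivatives of $a_0,\dots,a_{m+1}$ are bounded uniformly in $R,h$. After $m+1$ rounds $|J(h)|\le C|\lambda|^{-(m+1)}$. Trivially $|J(h)|\le C$ as well. So $|J(h)|\le C(1+|s||h|)^{-m-1}$, and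
$$|I|^2\le C\int_{\mathbb R^m}(1+|s||h|)^{-m-1}dh=C|s|^{-m}\int_{\mathbb R^m}(1+|v|)^{-m-1}dv=C|s|^{-m}.$$
As $|s|>1$, $|I|\le C|s|^{-m/2}\le C(1+|s|)^{-m/2}$. $\square$

## 8. From the imaginary axis to the point $1/\varepsilon$

We recall the maximum modulus principle: a function continuous on a compact region and analytic inside attains its maximum modulus on the boundary. On a half-plane this fails without a growth condition: $e^{\zeta}$ has modulus $1$ on the imaginary axis and is unbounded for $\operatorname{Re}\zeta>0$. This is the behavior of $e^{-\zeta D_0}$ at a place where $D_0<0$; the condition $D_0\ge0$ rules it out.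

**Lemma 5.** Let $R\in[1,2]$, let $E_1,E_2\subset\mathbb R^m$ be bounded measurable sets, and let $\alpha:E_1\to\mathbb R$, $\beta:E_2\to\mathbb R$ be bounded and measurable with
$$D_0(x',y'):=Q_R(x'-y')-\alpha(x')+\beta(y')\ge0\quad\text{whenever }x'\in E_1,\ y'\in E_2,\ |x'-y'|\le\tfrac12 .$$
Let $f,g\ge0$ be bounded measurable functions vanishing outside $E_1,E_2$ respectively. Then for $0<\varepsilon<1$
$$\iint f(x')g(y')\chi(x'-y')e^{-D_0(x',y')/\varepsilon}\,dx'dy'\le C\varepsilon^{m/2}\|f\|_2\|g\|_2 .$$

**Proof.** The integrand is read as $0$ where $f(x')g(y')\chi(x'-y')=0$.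

**Step 10. The analytic family.** The purpose is to place the integral inside a function on the half-plane, normalized so that the expected decay becomes boundedness. For $\operatorname{Re}\zeta\ge0$ let
$$H(\zeta)=(1+\zeta)^{m/2}\iint f(x')g(y')\chi(x'-y')e^{-\zeta D_0(x',y')}\,dx'dy',$$
with the principal branch, which is analytic near the closed half-plane since $\operatorname{Re}(1+\zeta)\ge1$. Where the integrand is nonzero, $D_0$ is bounded and nonnegative, and $f,g$ are bounded with bounded support. So the double integral may be differentiated in $\zeta$ under the integral sign. Thus $H$ is continuous on $\operatorname{Re}\zeta\ge0$ and analytic on $\operatorname{Re}\zeta>0$. Since $|e^{-\zeta D_0}|\le1$ there,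
$$|H(\zeta)|\le|1+\zeta|^{m/2}\|f\|_1\|g\|_1.\tag{10}$$

**Step 11. The imaginary axis.** Here $\alpha$ and $\beta$ drop out. For $\zeta=is$ the double integral equals
$$\int f(x')e^{is\alpha(x')}\,\big(k_s*(g\,e^{-is\beta})\big)(x')\,dx',\qquad k_s(u)=\chi(u)e^{-isQ_R(u)} .$$
With $\widehat{k_s}(\xi)=\int k_s(u)e^{-i\xi\cdot u}du$, Plancherel's theorem gives $\|k_s*\gamma\|_2\le\|\widehat{k_s}\|_\infty\|\gamma\|_2$ for $\gamma\in L^2$, and Lemma 4 says $\|\widehat{k_s}\|_\infty\le C(1+|s|)^{-m/2}$. As $|e^{is\alpha}|=|e^{-is\beta}|=1$, Cauchy–Schwarz bounds the double integral by $C(1+|s|)^{-m/2}\|f\|_2\|g\|_2$. Since $|1+is|\le1+|s|$,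
$$|H(is)|\le M_0:=C\|f\|_2\|g\|_2\qquad\text{for all }s\in\mathbb R.$$

**Step 12. The half-plane.** Now we carry this bound inside; this is a Phragmén–Lindelöf argument. For $\tau>0$ consider $H_\tau(\zeta)=H(\zeta)(1+\tau\zeta)^{-m}$. By (10), $|H(\zeta)|=O(|\zeta|^{m/2})$ at infinity, so $H_\tau(\zeta)\to0$ as $|\zeta|\to\infty$ in the closed half-plane. On the imaginary axis $|1+\tau is|\ge1$, so $|H_\tau|\le M_0$ there. Apply the maximum principle to the half-disks $\{\operatorname{Re}\zeta\ge0,\ |\zeta|\le r\}$ and let $r\to\infty$: the arc contributes a bound tending to $0$, so $|H_\tau|\le M_0$ on the half-plane. Letting $\tau\to0$ with $\zeta$ fixed, $|H(\zeta)|\le M_0$ for $\operatorname{Re}\zeta\ge0$.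

At $\zeta=1/\varepsilon$ this says that the integral in the lemma is at most $M_0(1+1/\varepsilon)^{-m/2}\le M_0\,\varepsilon^{m/2}$. $\square$

Compare with Section 6. There the low frequencies entered an average over $s$ and dominated it. Here nothing is averaged: the bound $|H(is)|\le M_0$ at small $|s|$ costs nothing, because the weight $(1+\zeta)^{m/2}$ is small there and large at $1/\varepsilon$.

## 9. Putting the pieces of Theorem 1 together

We return to the situation of Section 5, with $\varepsilon<\frac1{16}$ and $\Gamma\ne\emptyset$. By Step 5, the sets $E_1,E_2$, the functions $\alpha,\beta,f,g$ and $R=1+\varepsilon$ satisfy the hypotheses of Lemma 5.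

**Step 13. Conclusion.** We insert Lemma 5 into the reduction. On the region of integration in (8) we have $\chi(x'-y')=1$ and $e^{-D_0/\varepsilon}\ge e^{-7}$. So (8), Lemma 5 and (6) give
$$e^{-7}|B|^2(\mu\times\nu)(\Gamma)\le\iint f(x')g(y')\chi(x'-y')e^{-D_0(x',y')/\varepsilon}\,dx'dy'\le C\varepsilon^{m/2}\|f\|_2\|g\|_2\le3C\,\varepsilon^{\frac m2+1}\|F\|_2\|G\|_2 .$$
Here $\frac m2+1=\frac{d+1}2$: the factor $\varepsilon^{m/2}$ is the horizontal extent of a plate and the factor $\varepsilon$ its thickness. By (5) for $F$ and for $G$,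
$$\|F\|_2\|G\|_2\le|B|\,\Big[(\mu\times\mu)\{\|x-\hat x\|\le\delta\}\,(\nu\times\nu)\{\|y-\hat y\|\le\delta\}\Big]^{1/2}.$$
Therefore
$$(\mu\times\nu)(\Gamma)\le C\,\varepsilon^{\frac{d+1}2}\,|B|^{-1}\Big[(\mu\times\mu)\{\|x-\hat x\|\le\delta\}\,(\nu\times\nu)\{\|y-\hat y\|\le\delta\}\Big]^{1/2},$$
and $|B|=c\,\delta^d$. Multiplying by $M$ and using (3) gives Theorem 1, and with it, by Section 3, Corollary 2. $\square$
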